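
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}


\title{Flatly foliated gradients need not be continuous}

\begin{abstract}
A map on an open subset of $\mathbb R^n$ is pointwise weakly $(n-k)$-flatly foliated if, roughly, through every point there passes a plane of dimension at least $n-k$ on which the map is almost everywhere constant. Such maps are continuous if they lie in $W^{1,p}_{loc}$ with $p\ge\min\{2k,n\}$, and it was conjectured that for gradients $p\ge k+1$ is enough. We disprove this. The basic counterexamples live in $\mathbb R^6=\mathbb C^3$ with $k=4$ and exist for every $p<6$. Near the origin they extend the function $\mathrm{Re}(a\bar b/y)$ from the cone $|a|,|b|\le|y|$ to a full neighborhood,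 as the saddle value of a $4$-parameter family of affine functions. Variants disprove the conjecture for every $k\ge4$ in all dimensions $n\ge k+4$, and in all dimensions $n\ge k+2$ if moreover $k\not\equiv3$ mod $4$. They also show that for certain pairs $(n,k)$ the exponent $\min\{2k,n\}$ is optimal even among gradients.
\end{abstract}

\section{The question and the answer}

\subsection{Flat foliations}

Let $1\le k<n$ and $\ell\ge1$ be integers and let $\Omega\subset\mathbb R^n$ be open. For an open set $U\subset\mathbb R^n$ and $0\le j\le n$, an \emph{$(n-j)$-plane in $U$} is a connected component of $U\cap(a+V)$, where $a\in\mathbb R^n$ and $V\subset\mathbb R^n$ is a linear subspace of dimension $n-j$.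

A map $w\in W^{1,1}_{loc}(\Omega;\mathbb R^\ell)$ is always represented by its precise representative: $w(x)$ is the limit of the averages of $w$ over $B_r(x)$ as $r\to0$ wherever this limit exists, and $w$ is undefined elsewhere. We say that $w$ is \emph{$\mathcal H^{n-j}$-a.e.\ constant on $P$} if there is $\xi\in\mathbb R^\ell$ such that for $\mathcal H^{n-j}$-a.e.\ $x\in P$ the limit exists and equals $\xi$, and that $w$ is \emph{constant on $P$} if this holds for every $x\in P$. Finally, $w$ is \emph{continuous} if it agrees a.e.\ with a continuous function $\bar w$; then the limit exists everywhere and $w=\bar w$ everywhere.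

\begin{definition}
A map $w\in W^{1,1}_{loc}(\Omega;\mathbb R^\ell)$ is \emph{pointwise weakly $(n-k)$-flatly foliated} if there are pairwise disjoint sets $F_0,\dots,F_k$, a \emph{witnessing decomposition}, such that
\begin{enumerate}
\item[(i)] $\Omega=F_0\cup\dots\cup F_k$;
\item[(ii)] for each $j\in\{0,\dots,k\}$ the set $\Omega_j:=F_0\cup\dots\cup F_j$ is open;
\item[(iii)] for each $j$ and each $x\in F_j$ there is an $(n-j)$-plane $P$ in $\Omega_j$ with $x\in P$ on which $w$ is $\mathcal H^{n-j}$-a.e.\ constant.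
\end{enumerate}
It is \emph{$(n-k)$-flatly foliated} if it is continuous and (i)--(iii) hold with ``constant'' in place of ``$\mathcal H^{n-j}$-a.e.\ constant''.
\end{definition}

Roughly, near a point of $F_j$ the map varies in at most $j$ directions, and its level sets contain flat pieces of the complementary dimension that run all the way to the boundary of $\Omega_j$. In the weak version the value may be wrong or undefined on a null subset of a plane. The question is whether this allowance is real: could several planes carrying different constants pass through one point? The following is known.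

\begin{proposition}[Known result]\label{prop:A}
Assume that $w\in W^{1,p}_{loc}(\Omega;\mathbb R^\ell)$ for some $p\ge\min\{2k,n\}$. If $w$ is pointwise weakly $(n-k)$-flatly foliated, then $w$ is continuous. As a result, if $F_0,\dots,F_k$ is a witnessing decomposition and $P$ is any $(n-j)$-plane in $\Omega_j$ on which $w$ is $\mathcal H^{n-j}$-a.e.\ constant, then $w$ is constant on $P$. In particular, $w$ is $(n-k)$-flatly foliated.
\end{proposition}

Heuristically, one can see where the two exponents come from. Two $(n-k)$-planes through a common point meet in a set of dimension at least $n-2k$; if they carry different constants, the map is singular on a set of codimension at most $2k$, and never more than $n$. The hypothesis $p\ge\min\{2k,n\}$ cannot be weakened in general: for $k\in\{2,4,8\}$ and $n\ge2k$, maps built from the Hopf fibrations $S^3\to S^2$, $S^7\to S^4$, $S^{15}\to S^8$ are pointwise weakly $(n-k)$-flatly foliated, lie in $W^{1,p}_{loc}$ for all $p<\min\{2k,n\}$, and are not continuous. These maps are not gradients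 of scalar functions.

\subsection{Gradients}

What should one expect for $w=Du$? Here is a simple discontinuous example. On $\mathbb R^{k+1}$ let $u(x)=x_1^3/|x|^2$. Its gradient is even and homogeneous of degree $0$, hence constant on every punctured line through $0$. It is not continuous at $0$: otherwise it would be constant and $u$ linear. The Hessian is homogeneous of degree $-1$ and not identically zero, so $u\in W^{2,p}_{loc}$ exactly for $p<k+1$. Adding $n-k-1$ dummy variables we get, for every $n\ge k+1$, a discontinuous pointwise weakly $(n-k)$-flatly foliated gradient for every $p<k+1$. So $k+1$ is the smallest exponent that one can hope for, and the following conjecture, posed in \cite{JP}, says that it suffices.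

\begin{conjecture}\label{conj}
Let $p\ge k+1$, let $u\in W^{2,p}_{loc}(\Omega)$, and let $w$ be the precise representative of $Du$. Suppose that $w$ is pointwise weakly $(n-k)$-flatly foliated, with any witnessing decomposition $F_0,\dots,F_k$. Then
\begin{enumerate}
\item[(a)] $w$ is continuous;
\item[(b)] for every $j\in\{0,\dots,k\}$ and every $(n-j)$-plane $P$ in $\Omega_j$ on which $w$ is $\mathcal H^{n-j}$-a.e.\ constant, $w$ is constant on $P$;
\item[(c)] consequently, $w$ is $(n-k)$-flatly foliated.
\end{enumerate}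
\end{conjecture}

In the example on $\mathbb R^{k+1}$ the planes through the singular point are lines. To beat the exponent $k+1$ we look for a gradient that is constant on planes of dimension $m\ge2$, an open set of which is filled by planes that meet only at $0$. Then $n=k+m$, and a Hessian of size $|x|^{-1}$ would lie in $L^p$ for all $p<k+m$. On a cone such gradients are easy to write down. The point is to extend them to a full neighborhood of $0$; we do this with an arbitrarily small loss in the Hessian bound, and so the conjecture is false.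

\subsection{Results}

A \emph{counterexample for $(n,k,p)$} is an open set $\Omega\subset\mathbb R^n$ with a function $u\in W^{2,p}_{loc}(\Omega)$ such that $w=Du$ is pointwise weakly $(n-k)$-flatly foliated with the witnessing decomposition $F_k=\Omega$, $F_0=\dots=F_{k-1}=\emptyset$, and such that (a), (b) and (c) of Conjecture~\ref{conj} all fail. For this decomposition (i) and (ii) are trivial.

\begin{theorem}\label{thm:main}
Let $\kappa,m\ge1$ and let $Y:\mathbb R^m\to\mathbb R^{\kappa\times\kappa}$ be linear with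
\begin{equation}\label{eq:HR}
|Y(y)\zeta|=|y|\,|\zeta|\qquad\text{for all }y\in\mathbb R^m,\ \zeta\in\mathbb R^\kappa .
\end{equation}
Put $k=2\kappa$ and $n=2\kappa+m$. For every $1\le p<n$ there are a ball $\Omega\subset\mathbb R^n$ about $0$ and a function $u\in W^{2,p}(\Omega)\cap C^2(\Omega\setminus\{0\})$ that form a counterexample for $(n,k,p)$.
\end{theorem}

Complex multiplication on $\mathbb R^2=\mathbb C$, $Y(y)=\begin{pmatrix}y_1&-y_2\\y_2&y_1\end{pmatrix}$, satisfies \eqref{eq:HR} with $\kappa=m=2$. Here $k+1=5<6=n$.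

\begin{corollary}\label{cor:64}
There are counterexamples for $(n,k,p)=(6,4,p)$ for every $1\le p<6$. In particular the conjecture is false for $(n,k)=(6,4)$ and every $p\in[5,6)$.
\end{corollary}

The largest $m$ for which a map $Y$ with \eqref{eq:HR} exists is, by the Hurwitz--Radon theorem, the Radon--Hurwitz number $\rho(\kappa)$; by restriction such maps exist for all $m\le\rho(\kappa)$. We need only two elementary facts. First, $\rho(\kappa)\le\kappa$, because $y\mapsto Y(y)\zeta$ is injective for $\zeta\ne0$. Second, $\rho(\kappa)\ge2$ for even $\kappa$: take $Y(y)=y_1I+y_2J_0$ with $J_0$ orthogonal and $J_0^2=-I$.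

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(1)] Let $k=2\kappa$ and $n=k+m$ with $2\le m\le\rho(\kappa)$. Then $\min\{2k,n\}=n$, and there are counterexamples for $(n,k,p)$ for every $p\in[1,n)$. So the exponent in Proposition~\ref{prop:A} is optimal for this $(n,k)$ even among gradients. This includes all $k\equiv0$ mod $4$ with $n=k+2$.
\item[(2)] If $k\ge4$, $k\not\equiv3$ mod $4$ and $n\ge k+2$, there is $p^*>k+1$ such that counterexamples for $(n,k,p)$ exist for all $p\in[k+1,p^*)$.
\item[(3)] If $k\ge5$ and $n\ge k+4$, there is $p^*>k+1$ such that counterexamples for $(n,k,p)$ exist for all $p\in[k+1,p^*)$.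
\item[(4)] If $k=1$ or $n=k+1$, the conjecture is true.
\end{enumerate}
In particular the conjecture is false for every $k\ge4$ and all $n\ge k+4$.
\end{theorem}

The cases $k\in\{2,3\}$, $n\ge k+2$, and $k\equiv3$ mod $4$, $k\ge7$, $n\in\{k+2,k+3\}$, are not decided here.

Section~\ref{sec:idea} explains the idea on the example in $\mathbb C^3$, Sections~\ref{sec:prelim}--\ref{sec:main} prove Theorem~\ref{thm:main}, and Sections~\ref{sec:param} and~\ref{sec:min} prove Theorem~\ref{thm:more}.

\section{The idea}\label{sec:idea}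

\subsection{The example on a cone}

Write points of $\mathbb R^6=\mathbb C^3$ as $(y,a,b)$, use the real inner product $\mathrm{Re}(\bar\zeta\eta)$ on $\mathbb C$, and consider
\[
u_0(y,a,b)=\mathrm{Re}\,\frac{a\bar b}{y}\qquad\text{on}\qquad K=\{|a|\le|y|,\ |b|\le|y|,\ y\ne0\}.
\]
Put $t=a/y$ and $s=b/\bar y$, so that $|s|,|t|\le1$ on $K$. Since $u_0=\mathrm{Re}(a\bar s)=\mathrm{Re}(t\bar b)$, the gradients in $a$ and $b$ are $s$ and $t$. Varying $y$ gives $\mathrm{Re}(-a\bar b\,y^{-2}\dot y)=\mathrm{Re}(-t\bar s\,\dot y)$, so the gradient in $y$ is $-s\bar t$. Hence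
\begin{equation}\label{eq:model}
Du_0=(-s\bar t,\ s,\ t),
\end{equation}
which depends only on $(s,t)$. It is constant on each real $2$-plane $\{(y,\,yt,\,\bar ys):y\in\mathbb C\}$ with the origin removed. All these planes contain $0$, two different ones meet only at $0$, and their constants differ. Since $u_0$ is homogeneous of degree $1$, $|D^2u_0|\le C/|x|$ on $K$, which is in $L^p$ near $0$ for all $p<6$. On $K$ we have everything: $n=6$, planes of dimension $2=n-k$ with $k=4$, a discontinuity at $0$, and integrability beyond $p=5=k+1$.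

What is missing is a full neighborhood of $0$. Letting $s,t$ become large does not help: as $y\to0$ with $(a,b)\ne0$ fixed, the gradient \eqref{eq:model} blows up. The planes with $|s|,|t|\le1$ must be kept, and beyond them the family has to be bent so that it fills the rest of the space with $(s,t)$ bounded.

\subsection{Critical values of affine families}

Let $Y(y)$ be multiplication by $y$, so $Y(y)^T$ is multiplication by $\bar y$. The function $u_0$ is the critical value in $(s,t)$ of $s\cdot a+t\cdot b-s\cdot Y(y)t$; indeed the critical equations are $a=Y(y)t$ and $b=Y(y)^Ts$. This suggests the mechanism. Let $\Phi(z;x)$ be affine in $x\in\mathbb R^n$, with parameter $z\in\mathbb R^k$, and suppose that each $x$ has a critical point $z(x)$, $\Phi_z(z(x);x)=0$, depending in a $C^1$ way on $x$. Put $u(x)=\Phi(z(x);x)$. Then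
\[
Du(x)=\Phi_x(z(x)),
\]
because the term with $\Phi_z$ drops out, and $\Phi_x$ does not depend on $x$. So $Du$ is a function of $z(x)$ alone. If the critical point is unique, $Du$ is constant on $\{x:\Phi_z(z;x)=0\}$, which is cut out by $k$ affine equations. We use families of the form
\[
\Phi(s,t;x)=s\cdot a+t\cdot b-s\cdot Y(y)t-h(s,t),
\]
where these equations express $a$ and $b$ by $y$ and so define an $(n-k)$-plane. The foliation is then automatic, and the problem is to choose $h$ such that
\begin{itemize}
\item $h=0$ for $|s|,|t|\le1$, which keeps the planes through $0$;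
\item every $x\ne0$ near $0$ has exactly one critical point in a fixed bounded set;
\item the critical point is nondegenerate, with a quantitative bound, because $|D^2u|\lesssim\|\Phi_{zz}^{-1}\|$.
\end{itemize}

\subsection{The choice of the penalty}

Since $s\cdot Y(y)t$ is bilinear, it does not disturb a function that is convex in $s$ and concave in $t$; for such functions critical points are saddle points, which exist by the minimax theorem. With $F(\zeta)=(|\zeta|-1)_+^q$ the first candidate is $h=F(t)-F(s)$. It fails. At $y=0$ the family separates, and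
\[
u(0,a,b)=\min_s\bigl(s\cdot a+F(s)\bigr)+\max_t\bigl(t\cdot b-F(t)\bigr);
\]
the first term is at most $-|a|$ and vanishes at $a=0$, so $u$ is not differentiable at any point of $\{y=0,\ a=0\}$. There, every $|s|\le1$ solves the equation for $s$: if $b\ne0$, the parameter $t$ has left the unit ball, but $s$ does not feel this.

The remedy is to couple the two penalties,
\[
h(s,t)=(1-\varepsilon|s|^2)F(t)-(1-\varepsilon|t|^2)F(s).
\]
Now $-h$ contains $+\varepsilon|s|^2F(t)$, so as soon as $t$ leaves the unit ball $\Phi$ becomes strictly convex in $s$, and vice versa. If both $s$ and $t$ are in the unit ball, $h$ gives nothing, but then $a=Y(y)t$ and $b=Y(y)^Ts$, so $x\ne0$ forces $y\ne0$, and by \eqref{eq:HR} the bilinear term is nondegenerate. This shows why $0$ is the only exceptional point. The price is a loss in the Hessian bound, $|x|^{-q'}$ with $q'=q/(q-1)$ instead of $|x|^{-1}$. Let $d$ be the larger of the distances of $s$ and $t$ from the unit ball. The convexity gained from the coupling has strength $d^q$, while the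 penalties move the planes away from $0$ by $d^{q-1}$. As $q\to\infty$ we have $q'\to1$, so the loss is as small as we like.

\section{Two lemmas}\label{sec:prelim}

The first lemma is the form in which we use the characterization of Sobolev functions by absolute continuity on lines.

\begin{lemma}\label{lem:acl}
Let $p\ge1$, let $\Omega\subset\mathbb R^n$ be open and bounded, let $Z\subset\Omega$ be relatively closed with $\mathcal H^{n-1}(Z)=0$, and let $v$ be bounded and locally Lipschitz on $\Omega\setminus Z$. If its a.e.\ derivative lies in $L^p(\Omega)$, then $v\in W^{1,p}(\Omega)$ with this weak derivative.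
\end{lemma}

\begin{proof}
The projection of $Z$ along a coordinate axis is $\mathcal H^{n-1}$-null, so almost every line parallel to the axis misses $Z$. On the part of such a line in $\Omega$ the function $v$ is locally Lipschitz, so we may integrate by parts there against a test function. By Fubini the claim follows.
\end{proof}

The second lemma isolates what has to be constructed, and disposes of dummy variables.

\begin{lemma}\label{lem:crit}
Let $1\le k<n$ and $p\ge1$, let $\Omega\subset\mathbb R^n$ be a ball about $0$, let $u\in W^{2,p}(\Omega)$, and suppose that $Du=w$ a.e.\ with $w$ continuous on $\Omega\setminus\{0\}$. Call an $(n-k)$-dimensional affine subspace $\Pi$ \emph{admissible} if $w$ is constant on $\Pi\cap\Omega\setminus\{0\}$. Assume that every $x\in\Omega$ lies on an admissible subspace, and that there are two admissible subspaces through $0$ with different constants. Then for every $l\ge0$ the function $\tilde u(x,x'')=u(x)$ on $\Omega\times\mathbb R^l$ is a counterexample for $(n+l,k,p)$.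
\end{lemma}

\begin{proof}
Clearly $\tilde u\in W^{2,p}_{loc}(\Omega\times\mathbb R^l)$. Off $S=\{0\}\times\mathbb R^l$ the precise representative of $D\tilde u$ is $(w(x),0)$, by continuity. If $\Pi$ is admissible and meets $\Omega$, then $(\Pi\cap\Omega)\times\mathbb R^l$ is the intersection of an affine subspace with a convex set, hence connected and an $(n+l-k)$-plane in $\Omega\times\mathbb R^l$. The set $S$ is $\mathcal H^{n+l-k}$-null because $l<n+l-k$, so $D\tilde u$ is $\mathcal H^{n+l-k}$-a.e.\ constant on this plane. As every point lies on such a plane, $D\tilde u$ is pointwise weakly $(n+l-k)$-flatly foliated with $F_k=\Omega\times\mathbb R^l$.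

Let $\Pi,\Pi'$ be admissible subspaces through $0$ with constants $\xi\ne\xi'$. Their dimension is at least $1$, so each contains points of $\Omega\setminus\{0\}$ arbitrarily close to $0$. A continuous representative of $D\tilde u$ would equal $(w(x),0)$ on the open set off $S$, hence take both values $(\xi,0)$ and $(\xi',0)$ in every neighborhood of $0$, which is impossible. So (a) fails, and with it (c). The two planes built from $\Pi$ and $\Pi'$ both contain $(0,0)$. If the precise representative were constant on both, its value at $(0,0)$ would be both $(\xi,0)$ and $(\xi',0)$. So (b) fails.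
\end{proof}

\section{The saddle family}\label{sec:saddle}

In this section $\kappa,m,Y$ are as in Theorem~\ref{thm:main}, $n_0=2\kappa+m$, $q>2$ is fixed, $q'=q/(q-1)$, and $\varepsilon=\frac1{16}$. By \eqref{eq:HR}, $Y(y)^TY(y)=|y|^2I=Y(y)Y(y)^T$, so $|Y(y)^T\zeta|=|y||\zeta|$ as well. We write $x=(y,a,b)\in\mathbb R^m\times\mathbb R^\kappa\times\mathbb R^\kappa$, $z=(s,t)\in Q:=\bar B_2\times\bar B_2\subset\mathbb R^\kappa\times\mathbb R^\kappa$, and often $Y$ for $Y(y)$. Matrix norms are operator norms. The letter $C$ denotes constants that depend only on $\kappa,m,Y,q$.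

We include a parameter $\delta\ge0$, which adds some uniform convexity and concavity. It is needed only in Section~\ref{sec:param}; for Theorem~\ref{thm:main} set $\delta=0$ throughout.

\subsection{Definitions and elementary bounds}

For $\zeta\in\mathbb R^\kappa$ let $d_\zeta=(|\zeta|-1)_+$ and $F(\zeta)=d_\zeta^{\,q}$. As a nondecreasing convex function of $|\zeta|$, $F$ is convex, and it is $C^2$ since $q>2$. For $1<|\zeta|\le2$ the eigenvalues of $D^2F(\zeta)$ are $q(q-1)d_\zeta^{q-2}$ (radial) and $q\,d_\zeta^{q-1}/|\zeta|$ (tangential). As $d_\zeta\le1$, we get for all $|\zeta|\le2$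
\begin{equation}\label{eq:F}
d_\zeta^{q-1}I\le D^2F(\zeta)\le q^2d_\zeta^{q-2}I,\qquad|\nabla F(\zeta)|=q\,d_\zeta^{q-1}.
\end{equation}
Let $h(s,t)=(1-\varepsilon|s|^2)F(t)-(1-\varepsilon|t|^2)F(s)$. Then
\begin{gather}
h_s=-(1-\varepsilon|t|^2)\nabla F(s)-2\varepsilon F(t)s,\qquad h_t=(1-\varepsilon|s|^2)\nabla F(t)+2\varepsilon F(s)t,\notag\\
h_{st}=2\varepsilon\bigl(\nabla F(s)t^T-s\nabla F(t)^T\bigr),\notag\\
A:=-h_{ss}=2\varepsilon F(t)I+(1-\varepsilon|t|^2)D^2F(s),\qquad B:=h_{tt}=2\varepsilon F(s)I+(1-\varepsilon|s|^2)D^2F(t).\notag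
\end{gather}
On $Q$ we have $1-\varepsilon|s|^2,1-\varepsilon|t|^2\ge\frac34$, so $A,B\ge0$. Put $d=d(z)=\max(d_s,d_t)\in[0,1]$.

\begin{lemma}\label{lem:PQ}
On $Q$ the following hold.
\begin{enumerate}
\item[(P)] $A\ge\frac18d^qI$ and $B\ge\frac18d^qI$.
\item[(Q)] $|A|,|B|\le Cd^{q-2}$, $\ |h_s|,|h_t|\le Cd^{q-1}$, $\ |h_{st}|\le\frac12q\,d^{q-1}$.
\end{enumerate}
In particular $A,B,h_s,h_t,h_{st}$ vanish where $d=0$.
\end{lemma}

\begin{proof}
If $d=d_t$, then $A\ge2\varepsilon F(t)I=\frac18d^qI$ and $B\ge\frac34D^2F(t)\ge\frac34d^{q-1}I\ge\frac18d^qI$. If $d=d_s$, exchange the roles of $A$ and $B$. The bounds in (Q) follow from \eqref{eq:F} and $d\le1$; for the last one, $|h_{st}|\le2\varepsilon(|t||\nabla F(s)|+|s||\nabla F(t)|)\le8\varepsilon\,q\,d^{q-1}$.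
\end{proof}

Now let
\[
\Phi(s,t;x,\delta)=s\cdot a+t\cdot b-s\cdot Y(y)t-h(s,t)+\tfrac12\delta\bigl(|s|^2-|t|^2\bigr).
\]
Since $\Phi_{ss}=A+\delta I\ge0$ and $-\Phi_{tt}=B+\delta I\ge0$ on $Q$, $\Phi$ is convex in $s$ and concave in $t$. Let
\[
G:=(\Phi_s,-\Phi_t)=\bigl(a-Yt-h_s+\delta s,\ -b+Y^Ts+h_t+\delta t\bigr).
\]
With $N:=\Phi_{st}=-Y-h_{st}$,
\begin{equation}\label{eq:J}
\mathcal J:=D_zG=\begin{pmatrix}A+\delta I&N\\-N^T&B+\delta I\end{pmatrix},\qquad
(\sigma,\theta)\cdot\mathcal J(\sigma,\theta)=\sigma\cdot A\sigma+\theta\cdot B\theta+\delta\bigl(|\sigma|^2+|\theta|^2\bigr).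
\end{equation}
The sign in $G$ is chosen so that the off-diagonal blocks cancel in this quadratic form: it controls the convexity, and $N$ is left for the places where the convexity is too weak.

\subsection{The saddle point}

\begin{proposition}\label{prop:saddle}
Let $r_0=2^{-q-2}$ and $E=\{(x,\delta):|x|<r_0,\ 0\le\delta\le1,\ (x,\delta)\ne(0,0)\}$.
\begin{enumerate}
\item[(i)] For every $(x,\delta)\in E$ the map $G(\cdot;x,\delta)$ has exactly one zero $z(x,\delta)=(s,t)$ in $Q$, and $|s|,|t|<\frac32$.
\item[(ii)] $\mathcal J$ is invertible at $z(x,\delta)$. Near every point of $E$, $z$ is the restriction to $E$ of a $C^1$ map defined on a full neighborhood of that point.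
\item[(iii)] At $z(x,\delta)$ we have $\|\mathcal J^{-1}\|\le C(|x|+\delta)^{-q'}$.
\end{enumerate}
\end{proposition}

\begin{proof}[Proof of (i)]
\emph{Existence.} By the von Neumann--Sion minimax theorem, a continuous function on a product of two compact convex sets that is convex in the first and concave in the second variable has a saddle point. So there is $(s^*,t^*)\in Q$ with $\Phi(s^*,t)\le\Phi(s^*,t^*)\le\Phi(s,t^*)$ for all $s,t\in\bar B_2$. Taking $t=0$ and $s=0$ we obtain $\Phi(s^*,0)\le\Phi(0,t^*)$, that is,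
\[
s^*\cdot a+F(s^*)+\tfrac12\delta|s^*|^2\le t^*\cdot b-F(t^*)-\tfrac12\delta|t^*|^2 .
\]
The terms with $\delta$ have the favorable sign, so $F(s^*)+F(t^*)\le2(|a|+|b|)\le4|x|<2^{-q}$. Hence $d_{s^*},d_{t^*}<\frac12$, that is, $|s^*|,|t^*|<\frac32$. The saddle point is interior, so $G=0$ there.

\emph{Uniqueness.} Let $z_1,z_2\in Q$ be zeros with $z_1-z_2=(\sigma,\theta)\ne0$. The average of $(\sigma,\theta)\cdot\mathcal J(\sigma,\theta)$ over the segment $[z_2,z_1]$ is $(z_1-z_2)\cdot(G(z_1)-G(z_2))=0$. By \eqref{eq:J} the integrand is nonnegative, so it vanishes identically. Therefore $\delta=0$, and by (P) $d=0$ on the whole segment. By Lemma~\ref{lem:PQ}, $h_s=h_t=0$ at $z_i=(s_i,t_i)$, so $a=Yt_i$ and $b=Y^Ts_i$ for $i=1,2$. Subtracting, $Y\theta=0$ and $Y^T\sigma=0$. Since $(\sigma,\theta)\ne0$, \eqref{eq:HR} forces $y=0$, and then $a=b=0$. This contradicts $(x,\delta)\ne(0,0)$.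
\end{proof}

\begin{proof}[Proof of (ii)]
If $d>0$ or $\delta>0$ at $z(x,\delta)$, the quadratic form in \eqref{eq:J} is positive definite, so $\mathcal J$ is invertible. If $d=\delta=0$, then $A=B=0$, $h_{st}=0$, $a=Yt$ and $b=Y^Ts$. Hence $y\ne0$, since otherwise $x=0$; so $N=-Y(y)$ is invertible, and so is $\mathcal J$. As $h\in C^2$, $G$ is $C^1$ in $(z,x,\delta)$ for all real $\delta$. The implicit function theorem gives a local $C^1$ solution of $G=0$ close to the given one, hence in $Q$. By (i) it equals $z$ on $E$.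
\end{proof}

\begin{proof}[Proof of (iii)]
Let $d=d(z(x,\delta))$. The equations $a=Yt+h_s-\delta s$, $b=Y^Ts+h_t+\delta t$ and (Q) give
\begin{equation}\label{eq:size}
|x|+\delta\le C\bigl(|y|+d^{q-1}+\delta\bigr).
\end{equation}
If $|y|$ is small compared with $d^{q-1}$ or $\delta$, the convexity in \eqref{eq:J} suffices (Cases 1 and 3). Otherwise $N$ is needed (Case 2).

\emph{Case 1: $|y|<q\,d^{q-1}$.} Then $d>0$. By (P), the form \eqref{eq:J} is at least $(\frac18d^q+\delta)|(\sigma,\theta)|^2$, so $\|\mathcal J^{-1}\|\le C(d^q+\delta)^{-1}$. On the other hand, by \eqref{eq:size} and $\delta\le1$,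
\[
(|x|+\delta)^{q'}\le C(d^{q-1}+\delta)^{q'}\le C(d^q+\delta^{q'})\le C(d^q+\delta).
\]
So $\|\mathcal J^{-1}\|\le C(|x|+\delta)^{-q'}$. This is where the exponent $q'$ comes from.

\emph{Case 2: $|y|\ge q\,d^{q-1}$ and $\delta\le|y|$.} Then $y\ne0$, since otherwise $d=\delta=0$ and $x=0$. By \eqref{eq:size}, $|x|+\delta\le C|y|$. By (Q), $|h_{st}|\le\frac12|y|$, so
\[
|N\theta|\ge\tfrac12|y||\theta|,\qquad|N^T\sigma|\ge\tfrac12|y||\sigma|.
\]
Put $\hat A=A+\delta I$, $\hat B=B+\delta I$ and $M=\max(|\hat A|,|\hat B|)$. Since $|y|\le1$,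
\[
M\le C(d^{q-2}+\delta)\le C|y|^{(q-2)/(q-1)} .
\]
Let $\mathcal J(\sigma,\theta)=(f,g)$, $X=|(\sigma,\theta)|$ and $R=|(f,g)|$, so $\hat A\sigma+N\theta=f$ and $-N^T\sigma+\hat B\theta=g$. By \eqref{eq:J}, $\sigma\cdot\hat A\sigma+\theta\cdot\hat B\theta\le XR$. Since $|\hat A\sigma|^2\le|\hat A|\,\sigma\cdot\hat A\sigma$, and likewise for $\hat B$, we get $|\hat A\sigma|,|\hat B\theta|\le(MXR)^{1/2}$. Therefore
\[
\tfrac12|y|\bigl(|\theta|+|\sigma|\bigr)\le|N\theta|+|N^T\sigma|\le|f|+|g|+2(MXR)^{1/2},
\]
and hence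
\[
|y|X\le4R+4(MXR)^{1/2}\le4R+\tfrac12|y|X+\frac{8MR}{|y|} .
\]
So
\[
X\le\Bigl(\frac8{|y|}+\frac{16M}{|y|^2}\Bigr)R .
\]
As $-2+\frac{q-2}{q-1}=-q'$ and $|y|^{-1}\le|y|^{-q'}$, this gives $\|\mathcal J^{-1}\|\le C|y|^{-q'}\le C(|x|+\delta)^{-q'}$.

\emph{Case 3: $|y|\ge q\,d^{q-1}$ and $\delta>|y|$.} By \eqref{eq:size}, $|x|+\delta\le C\delta$. By \eqref{eq:J} and $\delta\le1$, $\|\mathcal J^{-1}\|\le\delta^{-1}\le\delta^{-q'}\le C(|x|+\delta)^{-q'}$.
\end{proof}

\section{Proof of Theorem \ref{thm:main}}\label{sec:main}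

Given $1\le p<n=n_0$, fix $q>2$ so large that $q'p<n$. Let $\Omega=\{|x|<r_0\}$ and, with $\delta=0$, write $z(x)=(s(x),t(x))=z(x,0)$ and
\[
u(x)=\Phi(z(x);x,0),\qquad x\in\Omega\setminus\{0\}.
\]

\emph{Regularity off $0$.} By Proposition~\ref{prop:saddle}(ii), $z\in C^1(\Omega\setminus\{0\})$. Since $\Phi_z=0$ at $z(x)$,
\begin{equation}\label{eq:W}
Du(x)=W(s(x),t(x)),\qquad W(s,t)=\bigl((-s\cdot Y(e_i)t)_{i\le m},\ s,\ t\bigr).
\end{equation}
So $w:=Du$ is $C^1$ off $0$ and bounded, and $u$ is $C^2$ off $0$ and bounded. Differentiating $G(z(x);x,0)=0$ gives $Dz=-\mathcal J^{-1}G_x$, where $G_x$ is bounded. By Proposition~\ref{prop:saddle}(iii),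
\[
|D^2u|\le C|Dz|\le C\|\mathcal J^{-1}\|\le C|x|^{-q'},
\]
which is in $L^p(\Omega)$ because $q'p<n$.

\emph{Sobolev regularity.} Since $n\ge3$, $\mathcal H^{n-1}(\{0\})=0$, and Lemma~\ref{lem:acl} with $Z=\{0\}$ applies first to $u$ and then to the components of $Du$. Hence $u\in W^{2,p}(\Omega)$.

\emph{Foliation.} For $s,t\in B_2$ let
\[
\Pi_{s,t}=\bigl\{(y,\ Y(y)t+h_s(s,t),\ Y(y)^Ts+h_t(s,t)):y\in\mathbb R^m\bigr\},
\]
an affine subspace of dimension $m=n-k$. It is the set of all $x$ with $G(s,t;x,0)=0$. If $x\in\Pi_{s,t}\cap\Omega\setminus\{0\}$, uniqueness gives $z(x)=(s,t)$, so $w(x)=W(s,t)$. Thus $w$ is constant on $\Pi_{s,t}\cap\Omega\setminus\{0\}$. Each $x\in\Omega\setminus\{0\}$ lies on $\Pi_{s(x),t(x)}$.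

\emph{Planes through $0$.} If $|s|,|t|\le1$, then $h_s=h_t=0$, so $0\in\Pi_{s,t}$. These planes carry the constants $W(s,t)$, which are different for different $(s,t)$ by \eqref{eq:W}.

All hypotheses of Lemma~\ref{lem:crit} hold, and with $l=0$ it gives Theorem~\ref{thm:main}. \qed

\medskip
For $\kappa=m=2$ and $Y$ complex multiplication this is the extension announced in Section~\ref{sec:idea}: if $x\in\Omega$, $y\ne0$ and $|a|,|b|\le|y|$, the unique zero is $t=a/y$, $s=b/\bar y$, and $u(x)=\mathrm{Re}(a\bar b/y)$.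

\section{More dimensions: an additional parameter}\label{sec:param}

\begin{proof}[Proof of Theorem \ref{thm:more}(1) and (4)]
In (1), $n=2\kappa+m\le3\kappa<4\kappa=2k$, so $\min\{2k,n\}=n$, and Theorem~\ref{thm:main} applies. If $k\equiv0$ mod $4$, then $\kappa$ is even and $\rho(\kappa)\ge2$, so $m=2$ is allowed.

In (4), $k=1$ gives $\min\{2k,n\}=2=k+1$, and $n=k+1$ gives $\min\{2k,n\}\le k+1$. So $p\ge k+1$ implies the hypothesis of Proposition~\ref{prop:A}.
\end{proof}

We turn to (2). Let first $k\equiv0$ mod $4$, and take $m=2$. The proof of Theorem~\ref{thm:main} verifies the hypotheses of Lemma~\ref{lem:crit} in dimension $k+2$ for every $p<k+2$, so that lemma gives counterexamples for all $n\ge k+2$ and all $p\in[k+1,k+2)$. The remaining $k$ are of the form $k=2\kappa+\nu$ with $\kappa\ge2$ even and $\nu\in\{1,2\}$. By Lemma~\ref{lem:crit} we need only produce the situation of that lemma for $n=k+2$.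

Put $m=2$ and $n_0=2\kappa+2$, so $n=n_0+\nu$ and $k+1=n_0+\nu-1$. The planes are still to be $2$-dimensional. We have $\nu$ further variables $c\in\mathbb R^\nu$ and $\nu$ further parameters, and we simply let $c$ itself be the parameter: the planes lie in the slices $c=\mathrm{const}$. If the example did not depend on $c$, its singular set would have codimension $n_0$, and we would have $p<n_0\le k+1$, which is not enough. So the singularity must be removed for $c\ne0$. This is the task of $\delta=\delta(c)>0$. It must tend to $0$ slowly as $c\to0$, to remove the singularity strongly, but it also contributes $D^2\delta$ to $D^2u$.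

Let $\delta(c)=|c|^\theta$, where $\theta=2$ if $\nu=1$, and $\theta\in(1,2)$ with $(2-\theta)(n_0+1)<2$ if $\nu=2$. There is $p^*>k+1$ such that for all $p\in[k+1,p^*)$
\begin{equation}\label{eq:theta}
\theta(p-n_0)<\nu,\qquad\text{and, if }\nu=2,\quad(2-\theta)p<2 .
\end{equation}
Indeed at $p=k+1$ the first inequality reads $0<1$ if $\nu=1$, and $\theta<2$ if $\nu=2$; the second is the choice of $\theta$; strict inequalities persist. Fix such a $p$ and then $q>2$ so large that
\begin{equation}\label{eq:q}
\theta(pq'-n_0)<\nu .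
\end{equation}
In the rest of this section $C$ may also depend on $\theta$ and $p$. Let $\Omega=\{(x,c)\in\mathbb R^{n_0}\times\mathbb R^\nu:|(x,c)|<r_0\}$. For $(x,c)\in\Omega\setminus\{0\}$ we have $(x,\delta(c))\in E$, and we put $z(x,c):=z(x,\delta(c))$ and
\[
u(x,c)=\Phi\bigl(z(x,c);x,\delta(c)\bigr).
\]

\emph{Regularity.} Since $\theta>1$, $\delta\in C^1$. So $z\in C^1(\Omega\setminus\{0\})$ by Proposition~\ref{prop:saddle}(ii), and $\Phi(z;x,\delta(c))$ is $C^1$ in $(z,x,c)$. As $\Phi_z=0$ at $z(x,c)$,
\begin{equation}\label{eq:Wc}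
w:=Du=\Bigl(W(s,t),\ \tfrac12\bigl(|s|^2-|t|^2\bigr)\nabla\delta(c)\Bigr),\qquad(s,t)=z(x,c),
\end{equation}
with $W$ from \eqref{eq:W}. This is bounded and continuous on $\Omega\setminus\{0\}$. It is $C^1$ off $Z$, where $Z=\{0\}$ if $\nu=1$ and $Z=\{c=0\}\cap\Omega$, of codimension $2$, if $\nu=2$. The derivatives of $G(z;x,\delta(c))$ with respect to $(x,c)$ are bounded, so by Proposition~\ref{prop:saddle}(iii), off $Z$,
\[
|D^2u|\le C\bigl(\|\mathcal J^{-1}\|+|c|^{\theta-2}\bigr)\le C\bigl((|x|+|c|^\theta)^{-q'}+|c|^{\theta-2}\bigr).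
\]
Since $pq'>p\ge n_0$, the substitution $\lambda=|c|^\theta\lambda'$ in the inner integral gives
\[
\int_\Omega(|x|+|c|^\theta)^{-pq'}\,dx\,dc\le C\int_{|c|<1}\int_0^1(\lambda+|c|^\theta)^{-pq'}\lambda^{n_0-1}\,d\lambda\,dc\le C\int_{|c|<1}|c|^{-\theta(pq'-n_0)}\,dc<\infty
\]
by \eqref{eq:q}. The term $|c|^{\theta-2}$ is constant if $\nu=1$, and lies in $L^p$ by \eqref{eq:theta} if $\nu=2$. Lemma~\ref{lem:acl}, applied to $u$ with exceptional set $\{0\}$ and then to the components of $Du$ with exceptional set $Z$, yields $u\in W^{2,p}(\Omega)$.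

\emph{Foliation.} For $s,t\in B_2$ and $c\in\mathbb R^\nu$ let, with $h_s,h_t$ taken at $(s,t)$,
\[
\Pi_{s,t,c}=\bigl\{(y,\ Y(y)t+h_s-\delta(c)s,\ Y(y)^Ts+h_t+\delta(c)t,\ c):y\in\mathbb R^2\bigr\}.
\]
This affine subspace has dimension $2=n-k$. For its points in $\Omega\setminus\{0\}$ we have $G(s,t;x,\delta(c))=0$, hence $z(x,c)=(s,t)$, and by \eqref{eq:Wc} $w$ is constant on $\Pi_{s,t,c}\cap\Omega\setminus\{0\}$. Every $(x,c)\in\Omega\setminus\{0\}$ lies on $\Pi_{s,t,c}$ with $(s,t)=z(x,c)$. For $|s|,|t|\le1$ the subspaces $\Pi_{s,t,0}$ contain $0$ and carry the constants $(W(s,t),0)$, which are different for different $(s,t)$. Lemma~\ref{lem:crit} completes the proof of Theorem~\ref{thm:more}(2). \qed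

\begin{remark}
For $\nu=3$, that is $k\equiv3$ mod $4$, the two conditions at $p=k+1=n_0+2$ would be $2\theta<3$ and $(2-\theta)(n_0+2)<3$. The first gives $2-\theta>\frac12$, so the second requires $n_0<4$, while $n_0\ge6$. So the choice $\delta(c)=|c|^\theta$ does not work in this case.
\end{remark}

\section{A construction with one convex variable}\label{sec:min}

We prove Theorem~\ref{thm:more}(3). By Lemma~\ref{lem:crit} we need only produce the situation of that lemma for $n=k+4$. Let $\tau=k-1\ge4$ and write
\[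
x=(y,a,b)\in\mathbb R^4\times\mathbb R\times\mathbb R^\tau=\mathbb R^n,\qquad Jy=(y,0)\in\mathbb R^\tau .
\]

To remove the restriction on $k$ modulo $4$ we give up the square matrices $Y(y)$ and couple one variable $s\in\mathbb R$ to a vector $\beta\in\mathbb R^\tau$ by $s\,\beta\cdot Jy$, so that there are $1+\tau=k$ parameters. The coupling now leaves the directions of $\beta$ orthogonal to $Jy$ free, so the concave term in $\beta$ must not vanish on a ball. We take it to be a power $|\beta|^{\alpha/(\alpha-1)}$ with $\alpha<2$, times a function of $s$, and carry out the maximization over $\beta$ at once. This replaces $\beta\cdot b-s\,\beta\cdot Jy-\cdots$ by a multiple of $|b-sJy|^\alpha$, and we are left with a minimum over the single variable $s$. The exponent $\alpha$ has to balance two singularities of the Hessian: a large $\alpha$ weakens the convexity in $s$ near $y=b=0$, and a small $\alpha$ makes $D^2|X|^\alpha$ more singular at $X=b-sJy=0$.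

\subsection{Definitions}

For $p=k+1=\tau+2$ there is $\alpha\in(1,2)$ with
\begin{equation}\label{eq:alpha}
(2-\alpha)(p+1)<\tau,\qquad\alpha(p-1)<\tau+4,
\end{equation}
that is, $\frac{\tau+6}{\tau+3}<\alpha<\frac{\tau+4}{\tau+1}$. Indeed $(\tau+6)(\tau+1)=\tau^2+7\tau+6<\tau^2+7\tau+12=(\tau+4)(\tau+3)$, the left bound exceeds $1$, and the right bound is at most $\frac85$. Fix such an $\alpha$. Then \eqref{eq:alpha} holds for all $p\in[k+1,p^*)$ with some $p^*>k+1$, and we fix such a $p$. Let $\varepsilon=\frac{\alpha-1}{32\alpha}$, $F(s)=(|s|-1)_+^2$ for $s\in\mathbb R$, and for $s\in[-2,2]$, $x\in\Omega:=\{|x|<\frac1{16}\}$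
\[
f(s;x)=sa+(1+\varepsilon s^2)|X|^\alpha+F(s),\quad X=b-sJy,\qquad u(x)=\min_{|s|\le2}f(s;x).
\]
As before, $F$ vanishes for $|s|\le1$ and confines $s$; the factor $1+\varepsilon s^2$ keeps $f$ strictly convex in $s$ when $y=0$ and $b\ne0$. In this section $c,C>0$ depend only on $\tau$, $\alpha$ and $p$. Note that $|X|\le|b|+2|y|<1$.

\subsection{Convexity and the minimizer}

Let $f_1=f-F$, $\beta=(1+\varepsilon s^2)\alpha|X|^{\alpha-2}X$ (with $\beta=0$ if $X=0$) and $\mu=\max(|y|,|b|)$. Since $\partial_sX=-Jy$ and $|Jy|=|y|$,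
\begin{equation}\label{eq:fs}
\partial_sf=a+2\varepsilon s|X|^\alpha-\beta\cdot Jy+F'(s).
\end{equation}
Where $X\ne0$, $|\partial_s|X|^\alpha|\le\alpha|X|^{\alpha-1}|y|$ and
\[
\partial_s^2|X|^\alpha=\alpha|X|^{\alpha-2}|y|^2-\alpha(2-\alpha)|X|^{\alpha-4}(X\cdot Jy)^2\ge\alpha(\alpha-1)|X|^{\alpha-2}|y|^2 .
\]
Hence
\[
\partial_s^2f_1=2\varepsilon|X|^\alpha+4\varepsilon s\,\partial_s|X|^\alpha+(1+\varepsilon s^2)\partial_s^2|X|^\alpha\ge2\varepsilon|X|^\alpha-8\varepsilon\alpha|X|^{\alpha-1}|y|+\alpha(\alpha-1)|X|^{\alpha-2}|y|^2 .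
\]
The middle term is at most $\varepsilon|X|^\alpha+16\varepsilon\alpha^2|X|^{\alpha-2}|y|^2$ in absolute value, and $16\varepsilon\alpha^2=\frac12\alpha(\alpha-1)$. Therefore
\begin{equation}\label{eq:conv}
\partial_s^2f_1\ge\Lambda:=\varepsilon|X|^\alpha+\tfrac12\alpha(\alpha-1)|X|^{\alpha-2}|y|^2\ge c|X|^{\alpha-2}\bigl(|X|^2+|y|^2\bigr)\ge c\mu^\alpha .
\end{equation}
For the last inequality, $|X|^{\alpha-2}\ge(|X|^2+|y|^2)^{(\alpha-2)/2}$ as $\alpha<2$, and $\max(|X|,|y|)\ge\mu/3$ as $|b|\le|X|+2|y|$.

If $\mu>0$, there is at most one $s$ with $X=0$. Since $\partial_sf_1$ is continuous in $s$, it is strictly increasing by \eqref{eq:conv}; as $F'$ is nondecreasing, $f(\cdot;x)$ is strictly convex. If $\mu=0$, $f=sa+F(s)$ is convex.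

Let $s$ be a minimizer. From $f(s;x)\le f(0;x)=|b|^\alpha$ we get $F(s)\le|b|^\alpha+2|a|<\frac1{16}+\frac18<\frac14$, so $|s|<\frac32$ and $\partial_sf(s;x)=0$. It is unique if $\mu>0$. If $\mu=0$ and $a\ne0$, then $F'(s)=-a\ne0$ determines $s$ again. So every $x\in\Omega\setminus\{0\}$ has a unique minimizer $s(x)$, which by compactness depends continuously on $x$. By convexity, $s(x)$ is also the only $s\in(-2,2)$ with $\partial_sf(s;x)=0$.

Since $\alpha>1$, $f$ is $C^1$ in $(s,x)$. From
\[
f(s(x');x')-f(s(x');x)\le u(x')-u(x)\le f(s(x);x')-f(s(x);x)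
\]
and the continuity of $s(\cdot)$ we obtain $Du(x)=f_x(s(x);x)$ (Danskin's theorem), that is, $u\in C^1(\Omega\setminus\{0\})$ with
\begin{equation}\label{eq:w3}
w:=Du=(-sJ^T\beta,\ s,\ \beta)\qquad\text{at }s=s(x),\ X=X(x):=b-s(x)Jy .
\end{equation}
Both $u$ and $w$ are bounded. By Lemma~\ref{lem:acl} with $Z=\{0\}$, $w$ is the weak gradient of $u$.

\subsection{Foliation}

For $|s|<2$ and $X\in\mathbb R^\tau$ let, with $\beta=\beta(s,X)$,
\[
\Pi_{s,X}=\bigl\{(y,\ \beta\cdot Jy-2\varepsilon s|X|^\alpha-F'(s),\ X+sJy):y\in\mathbb R^4\bigr\},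
\]
an affine subspace of dimension $4=n-k$. By \eqref{eq:fs} its points in $\Omega$ are exactly the $x\in\Omega$ with $b-sJy=X$ and $\partial_sf(s;x)=0$. So $s(x)=s$ and $X(x)=X$ on $\Pi_{s,X}\cap\Omega\setminus\{0\}$, and $w$ is constant there by \eqref{eq:w3}. Each $x\in\Omega\setminus\{0\}$ lies on $\Pi_{s(x),X(x)}$. For $|s|\le1$ we have $0\in\Pi_{s,0}$, with the constant $(0,s,0)$. So all hypotheses of Lemma~\ref{lem:crit} hold once we know that $u\in W^{2,p}(\Omega)$.

\subsection{Sobolev regularity}

Let $Z=\{0\}\cup\{x\in\Omega\setminus\{0\}:X(x)=0\}$. It is relatively closed, and by \eqref{eq:fs} it is contained in $\{(y,-F'(s),sJy):|y|\le1,|s|\le2\}$, a Lipschitz image of a bounded $5$-dimensional set. As $n=\tau+5\ge9$, $\mathcal H^{n-1}(Z)=0$.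

\emph{The minimizer is locally Lipschitz off $Z$.} On $\Omega\setminus Z$ we have $\mu>0$, since $\mu=0$ would give $X(x)=0$. Near $(s(x),x)$ the function $\partial_sf_1$ is $C^1$ with $\partial_s^2f_1\ge\Lambda>0$. For $x,x'$ close to a given point of $\Omega\setminus Z$, $F'$ cancels in
\[
|\partial_sf(s(x);x')|=|\partial_sf(s(x);x')-\partial_sf(s(x);x)|\le C'|x-x'|,
\]
with $C'$ a local constant, while $|\partial_sf(s(x);x')-\partial_sf(s(x');x')|\ge c'|s(x)-s(x')|$ with a local constant $c'>0$, since $F'$ is nondecreasing. As $\partial_sf(s(x');x')=0$, $s$ is locally Lipschitz on $\Omega\setminus Z$, and so is $w$. At almost every $x$ with $|s(x)|\ne1$ we may differentiate $\partial_sf(s(x);x)=0$. Almost everywhere on $\{|s(x)|=1\}$ we have $Ds=0$. Since $F''=2$ for $|s|>1$, we get a.e.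
\[
|Ds|\le\frac{|\partial_x\partial_sf_1|}{H},\qquad H:=\Lambda+2\cdot1_{\{|s|>1\}},
\]
where here and below $s=s(x)$ and $X=X(x)$.

\emph{The pointwise bound.} Put $v=|X|^{\alpha-2}|y|$. By \eqref{eq:fs} (without $F'$), $|\partial_x\partial_sf_1|\le C(1+|X|^{\alpha-1}+|X|^{\alpha-2}|y|)\le C(1+v)$. From $X=b-s(x)Jy$, $|DX|\le C(1+|y||Ds|)$, so \eqref{eq:w3} gives
\[
|Dw|\le C\bigl(|Ds|+|X|^{\alpha-2}|DX|\bigr)\le C\bigl(|X|^{\alpha-2}+(1+v)|Ds|\bigr)\le C\Bigl(|X|^{\alpha-2}+\frac{1+v^2}H\Bigr).
\]
By \eqref{eq:conv}, $v^2/H\le v^2/\Lambda\le C|X|^{\alpha-2}|y|^2/(|X|^2+|y|^2)\le C|X|^{\alpha-2}$. Moreover $1/H\le C\mu^{-\alpha}$ if $|s|\le1$, and $1/H\le\frac12\le|X|^{\alpha-2}$ if $|s|>1$. Hence a.e.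
\begin{equation}\label{eq:Dw}
|Dw|\le C|X(x)|^{\alpha-2}+C\mu^{-\alpha}1_{\{|s(x)|\le1\}} .
\end{equation}

\emph{The second term.} If $|s(x)|\le1$, then $F'(s)=0$ and \eqref{eq:fs} gives $|a|=|\beta\cdot Jy-2\varepsilon s|X|^\alpha|\le C\mu^\alpha$, because $|X|\le3\mu$. For fixed $(y,b)\in\mathbb R^{4+\tau}$, $a$ thus ranges in an interval of length $C\mu^\alpha$, and
\[
\int_\Omega\mu^{-\alpha p}1_{\{|s(x)|\le1\}}\,dx\le C\int_0^1\mu^{-\alpha p+\alpha}\mu^{\tau+3}\,d\mu<\infty
\]
by the second inequality in \eqref{eq:alpha}.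

\emph{The first term.} Here we use $(s,X)$ as coordinates in place of $(a,b)$. Fix $y$ with $|y|<\frac1{16}$ and let $\Psi_y(s,X)=(a,b)$ be given by the formula for $\Pi_{s,X}$, for $|s|<2$ and $0<|X|<1$. It is locally Lipschitz. By \eqref{eq:fs} it is the composition of the shear $(s,X)\mapsto(s,X+sJy)$ with $(s,b)\mapsto(-\partial_sf(s;y,0,b),\,b)$, where $\partial_sf$ is given by the right-hand side of \eqref{eq:fs} also for $(y,0,b)\notin\Omega$. So for a.e.\ $(s,X)$
\[
|\det D\Psi_y|=|\partial_s^2f|\le C\bigl(|X|^\alpha+|X|^{\alpha-1}|y|+|X|^{\alpha-2}|y|^2+1\bigr)\le C|X|^{\alpha-2}.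
\]
If $x=(y,a,b)\in\Omega\setminus Z$, then $(a,b)=\Psi_y(s(x),X(x))$. By the area formula, the integral of $|X(x)|^{(\alpha-2)p}$ over the slice of $\Omega\setminus Z$ with the given $y$ is at most
\[
\int_{|s|<2}\int_{|X|<1}|X|^{(\alpha-2)p}\,|\det D\Psi_y|\,dX\,ds\le C\int_{|X|<1}|X|^{-(2-\alpha)(p+1)}\,dX<\infty
\]
by the first inequality in \eqref{eq:alpha}. Integrating over $y$ we get $|X(x)|^{\alpha-2}\in L^p(\Omega)$.

So $Dw\in L^p(\Omega)$ by \eqref{eq:Dw}, and Lemma~\ref{lem:acl} gives $w\in W^{1,p}(\Omega)$, that is, $u\in W^{2,p}(\Omega)$. By Lemma~\ref{lem:crit} this proves Theorem~\ref{thm:more}(3). The final statement of Theorem~\ref{thm:more} is (2) for $k=4$ and (3) for $k\ge5$. \qed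

\begin{remark}
With $y\in\mathbb R^m$, $m\le\tau$, in place of $y\in\mathbb R^4$, the conditions \eqref{eq:alpha} at $p=\tau+2$ become $\frac{\tau+6}{\tau+3}<\alpha<\frac{\tau+m}{\tau+1}$, which requires $(4-m)\tau<3m-6$. For $m\le2$ this is impossible, and for $m=3$ it contradicts $\tau\ge m$. So $m=4$ is the smallest plane dimension for which the estimates of this section reach the exponent $k+1$.
\end{remark}

\begin{thebibliography}{9}
\bibitem{JP} Robert L. Jerrard and Mohammad Reza Pakzad, \emph{Sobolev spaces of isometric immersions of arbitrary dimension and codimension}, arXiv:1405.4765 (2014).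
\end{thebibliography}

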